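# Coarse Lipschitz embeddings of $\ell_p$ into $\ell_q$-sums, and why weak sequential continuity can be impossible

## First guess: yes. Finite-dimensional, linear and single-$\ell_s$ tests

Two notions come into play. A map $f:X\to Y$ between Banach spaces is a **coarse Lipschitz embedding** (CL embedding) if there are $a,b>0$ and $c\ge 0$ with
$$a\|x-x'\|-c\le\|f(x)-f(x')\|\le b\|x-x'\|+c\qquad\text{for all }x,x'\in X .$$
It need not be continuous: the integer part $\mathbb R\to\mathbb R$ is a CL embedding with $a=b=c=1$. A map is **weakly sequentially continuous** (WSC) if $x_n\to x$ weakly implies $f(x_n)\to f(x)$ weakly. Bounded linear maps are WSC. The norm-continuous map $x\mapsto\|x\|e_1$ on $\ell_2$ is not: $e_i\to0$ weakly, but every $e_i$ is sent to $e_1$.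

The question, from Bruno de Mendonça Braga, "On asymptotically uniformly smoothness and nonlinear geometry of Banach spaces", arXiv:1808.03254 (2018), is this. *Let $X,Y$ be separable reflexive Banach spaces such that $X$ CL embeds into $Y$. Is there a WSC CL embedding of $X$ into $Y$?*

The answer one would first guess is yes. A CL embedding is only a large-scale object, so we may change it by a bounded amount anywhere, and reflexivity gives weak compactness to work with. Let us test this.

**Test 1: $\dim X<\infty$.** The guess is right. Let $f:X\to Y$ be a CL embedding and $(x_i)$ a maximal subset of $X$ with mutual distances at least $1$. Put $\phi_i(x)=\max(0,2-\|x-x_i\|)$ and $g(x)=\sum_i\phi_i(x)f(x_i)/\sum_i\phi_i(x)$. By maximality every $x$ is at distance less than $1$ from some $x_i$, so the denominator is at least $1$; bounded sets contain only finitely many $x_i$, so $g$ is norm continuous. Only points $x_i$ with $\|x-x_i\|<2$ contribute to $g(x)$, so $\|g(x)-f(x)\|\le 2b+c$, and $g$ is a CL embedding. Weak and norm convergence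 agree in $X$, so $g$ is WSC.

**Test 2: $X$ embeds linearly into $Y$.** Right again: a linear isomorphic embedding is both CL and WSC. A counterexample therefore needs a pair with a CL embedding and no linear one.

**Test 3: $X=\ell_p$, $Y=\ell_s$ with $1<p,s<\infty$.** *If $f:\ell_p\to\ell_s$ is a WSC CL embedding, then $s=p$.* The proof is the mechanism of the whole talk.

First, if $w_i\to0$ weakly in $\ell_s$ and $y\in\ell_s$, then $\|y+w_i\|^s-\|y\|^s-\|w_i\|^s\to0$. When $y$ is supported on a finite set $F$, let $T_F$ be the projection onto the coordinates in $F$. Then $\|T_Fw_i\|\to0$ and $\|y+(w_i-T_Fw_i)\|^s=\|y\|^s+\|w_i-T_Fw_i\|^s$; as all norms are bounded and $t\mapsto t^s$ is uniformly continuous on bounded intervals, the claim follows. For general $y$, approximate by $T_Fy$; the error is uniform in $i$.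

Now fix $\lambda$ with $a\lambda-c\ge1$ and put $C_\lambda=b\lambda+c$. Start at $x_0=0$. Given $x_{l-1}$, the vectors $w_i=f(x_{l-1}+\lambda e_i)-f(x_{l-1})$ tend weakly to $0$ because $f$ is WSC, and $1\le\|w_i\|\le C_\lambda$. With $y_l=f(x_l)-f(x_0)$, we can thus choose $i_l>i_{l-1}$ such that $x_l=x_{l-1}+\lambda e_{i_l}$ satisfies
$$\|y_{l-1}\|^s+\tfrac12\le\|y_l\|^s\le\|y_{l-1}\|^s+C_\lambda^s+1 .$$
After $k$ steps $\|y_k\|$ lies between $(k/2)^{1/s}$ and $((C_\lambda^s+1)k)^{1/s}$. But $\|x_k-x_0\|=\lambda k^{1/p}$, so it also lies between $a\lambda k^{1/p}-c$ and $b\lambda k^{1/p}+c$. Hence $s=p$.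

So weak sequential continuity ties the exponent of the target to that of the source. To break the guess we want a target in which no single exponent equals $p$, but exponents *approximate* $p$ well enough for a CL embedding. The guess is then false.

## The spaces $Y=(\sum_n\ell_{p_n})_{\ell_q}$ and the results

Let $p,q\in(1,\infty)$ and $(p_n)_n\subset(1,\infty)$. Put $X=\ell_p$ and
$$Y=\Big(\sum_n\ell_{p_n}\Big)_{\ell_q},\qquad \|y\|=\Big(\sum_n\|y(n)\|_{\ell_{p_n}}^q\Big)^{1/q}.$$
Both are separable and reflexive (an $\ell_q$-sum, $1<q<\infty$, of reflexive spaces is reflexive). We call the $n$-th summand the $n$-th block.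

**Proposition 1.** If $p$ is the limit of a subsequence of $(p_n)$, then $\ell_p$ CL embeds into $Y$.

**Theorem A.** If $q<p$ and $p_n<p$ for all $n$, there is no WSC CL embedding of $\ell_p$ into $Y$.

With Proposition 1, any $q<p$ and any $p_n\to p$ with $p_n<p$ give a counterexample, so the answer to the question is **no**. For instance, take $p=2$, $q=\frac32$, $p_n=2-\frac1{n+1}\in[\frac32,2)$. For these values $Y$ is even uniformly convex, by Day's theorem; this is not used.

**Theorem B.** For arbitrary $p,q,(p_n)$ as above the following are equivalent: (i) there is a WSC CL embedding $\ell_p\to Y$; (ii) $\ell_p$ embeds linearly isometrically into $Y$; (iii) $p\in\{q\}\cup\{p_n:n\in\mathbb N\}$.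

So if $p\notin\{q,p_1,p_2,\dots\}$ is a cluster point of $(p_n)$, CL embeddings $\ell_p\to Y$ exist but none is WSC.

**Corollary C.** There are separable reflexive $X,Y$, each CL embedding into the other ($Y$ even linearly into $X$), with no WSC CL embedding $X\to Y$.

Theorem A has a shorter proof and is enough for the question, so we prove it first.

**Notation.** $(e_i)$ is the basis of $\ell_p$; $Q_n:Y\to\ell_{p_n}$ is the $n$-th block projection; $P_N$ is the projection of $Y$ onto its first $N$ blocks, with $P_0=0$; $\mathrm{Id}$ is the identity. The unit vectors of the blocks form a $1$-unconditional basis of $Y$, and "disjoint" refers to this basis. For a finite set $F$ of these basis vectors, $T_F$ is the coordinate projection onto their span. All coordinate projections have norm at most $1$ and commute, and $T_F$ has finite rank.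

## Mazur maps glued across scales: proof of Proposition 1

**Step 1: on the unit ball, $\ell_s$ looks like $\ell_p$ for $s$ near $p$.** For $s\in(1,\infty)$ let $M_s:\ell_p\to\ell_s$ be given by $M_s(x)_k=\operatorname{sgn}(x_k)|x_k|^{p/s}$; note $\|M_sx\|_s^s=\|x\|_p^p$. Put
$$\varphi_s(\alpha,\beta)=\Big|\operatorname{sgn}(\alpha)|\alpha|^{p/s}-\operatorname{sgn}(\beta)|\beta|^{p/s}\Big|^s .$$
This is jointly continuous in $(s,\alpha,\beta)$, positively $p$-homogeneous in $(\alpha,\beta)$, and $\varphi_p(\alpha,\beta)=|\alpha-\beta|^p$. On the compact set $\{|\alpha|^p+|\beta|^p=1\}$ we have $\varphi_s\to\varphi_p$ uniformly as $s\to p$, so by homogeneity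
$$\big|\varphi_s(\alpha,\beta)-|\alpha-\beta|^p\big|\le\eta(s)(|\alpha|^p+|\beta|^p),\qquad \eta(s)\to0\ \text{ as } s\to p .$$
Summing over coordinates, $\big|\|M_sx-M_sy\|_s^s-\|x-y\|_p^p\big|\le2\eta(s)$ for $x,y\in B_{\ell_p}$. The function $(s,t)\mapsto t^{1/s}$ is uniformly continuous for $s$ near $p$ and $t$ in a bounded interval $[0,R]$, and the quantities here stay in such an interval because $\|x-y\|_p^p\le2^p$. Hence
$$\sup_{x,y\in B_{\ell_p}}\big|\|M_sx-M_sy\|_s-\|x-y\|_p\big|\to0\quad\text{as }s\to p .$$

**Step 2: rescale, to serve large balls with small error.** Choose $n_1<n_2<\cdots$ such that the last supremum is at most $2^{-2k-1}$ for $s=p_{n_k}$. Then $g_k(x)=2^{k+1}M_{p_{n_k}}(x/2^{k+1})$ satisfies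
$$\big|\|g_k(x)-g_k(y)\|-\|x-y\|\big|\le2^{k+1}2^{-2k-1}=2^{-k}\qquad(x,y\in2^{k+1}B_{\ell_p}). \tag{1}$$

**Step 3: cut $\ell_p$ into overlapping annuli, to use each $g_k$ only where (1) holds.** Let $\theta_1=1$ on $[0,2]$, linear from $1$ to $0$ on $[2,4]$, and $0$ afterwards. For $k\ge2$ let $\theta_k$ be linear from $0$ to $1$ on $[2^{k-1},2^k]$, linear from $1$ to $0$ on $[2^k,2^{k+1}]$, and $0$ elsewhere. Then $\sum_k\theta_k=1$, at most two $\theta_k$ are nonzero at each point, and $\theta_k$ is $2^{-(k-1)}$-Lipschitz. Put $h_k(x)=\theta_k(\|x\|)x$. Since $\theta_k$ vanishes beyond $2^{k+1}$, $h_k(x)\in2^{k+1}B_{\ell_p}$.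

Let $\|x'\|\le\|x\|$. If $\|x'\|\ge2^{k+1}$, then $h_k(x)=h_k(x')=0$. Otherwise, writing $h_k(x)-h_k(x')=\theta_k(\|x\|)(x-x')+(\theta_k(\|x\|)-\theta_k(\|x'\|))x'$,
$$\|h_k(x)-h_k(x')\|\le\|x-x'\|+2^{-(k-1)}\|x-x'\|\,2^{k+1}=5\|x-x'\| .$$
For given $x,x'$ at most four of the vectors $h_k(x)-h_k(x')$ are nonzero, and their sum is $x-x'$. So the largest has norm at least $\frac14\|x-x'\|$, and the sum of the norms is at most $20\|x-x'\|$. With $h=(h_k)_k$,
$$\tfrac14\|x-x'\|\le\|h(x)-h(x')\|_{\ell_q(\ell_p)}\le20\|x-x'\| .$$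

**Step 4: assemble.** Let $f(x)$ have $g_k(h_k(x))$ in block $n_k$ and $0$ in the other blocks. As $g_k(0)=0$, at most two blocks of $f(x)$ are nonzero. By (1), applied blockwise, and the triangle inequality in $\ell_q$, $\big|\|f(x)-f(x')\|-\|h(x)-h(x')\|\big|\le\sum_k2^{-k}=1$. Hence
$$\tfrac14\|x-x'\|-1\le\|f(x)-f(x')\|\le20\|x-x'\|+1.\qquad\blacksquare$$

**Which part of $f$ violates WSC?** Not the $g_k$: in $\ell_s$ with $1<s<\infty$, weak convergence of sequences means boundedness plus coordinatewise convergence, and $g_k$ acts coordinatewise and preserves boundedness, so it is WSC. The culprit is the norm, used as a dial in $\theta_k(\|x\|)$. Take $x=2e_1$ and $x^{(i)}=2e_1+te_i$ for $i\ge2$, with $t>0$ such that $2^p+t^p=3^p$. Then $x^{(i)}\to x$ weakly, $\theta_1(\|x\|)=1$ and $\theta_1(\|x^{(i)}\|)=\theta_1(3)=\frac12$. The first coordinate of block $n_1$ is $4(\frac24)^{p/p_{n_1}}$ for $f(x)$ and $4(\frac14)^{p/p_{n_1}}$ for every $f(x^{(i)})$, so $f(x^{(i)})\not\to f(x)$ weakly.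

Could we swap $\|x\|$ for a WSC function $\nu:\ell_p\to\mathbb R$ with $\nu(x)\ge a\|x\|-c$, where $a>0$? No: $\nu(te_i)\to\nu(0)$ as $i\to\infty$ for each fixed $t>0$, while $\nu(te_i)\ge at-c$, which is absurd once $at-c>\nu(0)+1$. So this dial cannot be repaired. To show that *no* embedding avoids the problem, we need the walk of Test 3.

## The topology of weakly convergent sequences

From now on we must keep several conditions alive while points move along weakly convergent sequences. A topology does the bookkeeping.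

**Definition.** A set $O\subset X=\ell_p$ is *open* if whenever $x_n\to x$ weakly and $x\in O$, then $x_n\in O$ for all large $n$.

From here on "open subset of $X$" always has this meaning. Every weakly open set is open. The norm-open unit ball is not open: it contains $0$, but $e_i\to0$ weakly and no $e_i$ is in it. We use the following facts.

* Unions and finite intersections of open sets are open, so this is a topology; translates of open sets are open.
* If $g:X\to Y$ is WSC and $G\subset Y$ is weakly open, then $g^{-1}(G)$ is open. Indeed, if $x_n\to x$ weakly and $g(x)\in G$, then $g(x_n)\to g(x)$ weakly, so $g(x_n)\in G$ eventually.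
* If $g$ is WSC and $T$ is bounded, linear, of finite rank, then $\{u:\|T(g(u)-g(u_0))\|<\eta\}$ is open. It is $g^{-1}(G)$ with $G=\{y:\|T(y-g(u_0))\|<\eta\}$, which is weakly open since $T$ is weak-to-norm continuous.
* If $O$ is open, $x\in O$ and $\lambda>0$, then $x+\lambda e_i\in O$ for all large $i$, because $e_i\to0$ weakly.

## The walk of Test 3 in $Y$, and the exponent $\sup p_n=p$

Let $q<p$, $p_n<p$, $p_n\to p$, and repeat Test 3 in $Y$. We would want an exponent $r<p$ such that disjoint vectors of norm at least $1$ in $Y$ add up to at least a constant times $k^{1/r}$. There is none: $k$ unit vectors of block $n$ have a sum of norm $k^{1/p_n}$, and letting $n\to\infty$ an estimate with constant $\kappa>0$ would give $k^{1/p}\ge\kappa k^{1/r}$ for all $k$, which is false. So the lower bound on the walk is at best of order $k^{1/p}$, the same as the upper bound $b\lambda k^{1/p}+c$, and no contradiction appears.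

If the increments lived, up to a small error, in the first $N$ blocks with $N$ fixed, the exponent would be $\max(q,p_1,\dots,p_N)<p$ and the walk would win. Why should they? If increments kept a definite part in far and ever new blocks, $m$ of them together would have size at least a constant times $m^{1/q}$, too much as $q<p$. The difficulty is that knowing "increments with a far part exist in every open set" gives an increment $f(x+\lambda e_i)-f(x)$ at *some* $x$ in the open set, not at the point where our walk stands; moving to $x$ may cost an uncontrolled norm. The remedy is to walk with two points $u,v$ at once: translate $u$ along with $v$, so that only the difference $v-u$ matters, and keep old gains in place by open conditions on $u$ and $v$ separately.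

## Confining increments to finitely many blocks

**Lemma 2.** Let $q<p$ and let $f:\ell_p\to Y$ be WSC with $\|f(x)-f(x')\|\le b\|x-x'\|+c$ for all $x,x'$. For every nonempty open $V$ and all $\lambda,\varepsilon>0$ there are a nonempty open $V'\subset V$ and $N,I\in\mathbb N$ such that
$$\|(\mathrm{Id}-P_N)(f(x+\lambda e_i)-f(x))\|<\varepsilon\quad\text{whenever } i>I\text{ and }x,\ x+\lambda e_i\in V'.$$

*Proof.* **Step 1: what failure gives.** Suppose the lemma fails for $V,\lambda,\varepsilon$. Then:

(∗) for every nonempty open $V'\subset V$ and all $N,I$ there are $i>I$ and $x$ with $x,x+\lambda e_i\in V'$ and $\|(\mathrm{Id}-P_N)(f(x+\lambda e_i)-f(x))\|\ge\varepsilon$.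

This also holds for $N=0$ or $I=0$: apply it with larger values, since $\|(\mathrm{Id}-P_N)y\|$ decreases in $N$.

**Step 2: build pairs $(u_j,v_j)$ whose images differ in more and more disjoint groups of blocks.** We construct points $u_j,v_j$, open sets $U_j\ni u_j$ and $V_j\ni v_j$ decreasing in $j$, integers $N_0<N_1<\cdots$ and $i_1<i_2<\cdots$. Start with $u_0=v_0\in V$, $U_0=X$, $V_0=V$, $N_0=i_0=0$. At stage $j$, let
$$W=V_{j-1}\cap(U_{j-1}+v_{j-1}-u_{j-1}).$$
It is open, contains $v_{j-1}$ and lies in $V$. By (∗) take $i_j>i_{j-1}$ and $x$ with $x,x+\lambda e_{i_j}\in W$ and $\|(\mathrm{Id}-P_{N_{j-1}})(f(x+\lambda e_{i_j})-f(x))\|\ge\varepsilon$. Put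
$$u_j=x-(v_{j-1}-u_{j-1})\in U_{j-1}.$$
The images of $x$ and $x+\lambda e_{i_j}$ under $(\mathrm{Id}-P_{N_{j-1}})f$ are at distance at least $\varepsilon$, so at least one of them is at distance at least $\varepsilon/2$ from the image of $u_j$. Thus there is $v_j\in\{x,x+\lambda e_{i_j}\}\subset V_{j-1}$ with
$$\|(\mathrm{Id}-P_{N_{j-1}})(f(v_j)-f(u_j))\|\ge\varepsilon/2 .$$
Choose $N_j>N_{j-1}$ and a coordinate projection $T_j$ onto finitely many basis vectors in blocks $n\in(N_{j-1},N_j]$ with $\|T_j(f(v_j)-f(u_j))\|>\varepsilon/3$. Protect this gain by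
$$U_j=\{u\in U_{j-1}:\|T_j(f(u)-f(u_j))\|<\tfrac{\varepsilon}{24}\},\qquad V_j=\{v\in V_{j-1}:\|T_j(f(v)-f(v_j))\|<\tfrac{\varepsilon}{24}\},$$
which are open and contain $u_j$ and $v_j$, respectively.

**Step 3: compare the two sizes of $f(v_m)-f(u_m)$.** For $m\ge j$ we have $u_m\in U_j$ and $v_m\in V_j$, so $\|T_j(f(v_m)-f(u_m))\|>\frac\varepsilon3-\frac{2\varepsilon}{24}=\frac\varepsilon4$. The projections $T_1,\dots,T_m$ live in disjoint sets of blocks and $Y$ is an $\ell_q$-sum of its blocks, so
$$\|f(v_m)-f(u_m)\|\ge\Big(\sum_{j\le m}\|T_j(f(v_m)-f(u_m))\|^q\Big)^{1/q}\ge\tfrac\varepsilon4m^{1/q}.$$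
On the other hand $v_j-u_j$ equals $v_{j-1}-u_{j-1}$ or $v_{j-1}-u_{j-1}+\lambda e_{i_j}$, so $v_m-u_m=\lambda\sum_{j\in J}e_{i_j}$ for some $J\subset\{1,\dots,m\}$, and $\|f(v_m)-f(u_m)\|\le b\lambda m^{1/p}+c$. Since $q<p$, this is false for large $m$. $\blacksquare$

## Lower estimates on finitely many blocks: proof of Theorem A

Let $q<p$ and $p_n<p$ for all $n$, and suppose $f:\ell_p\to Y$ is a WSC CL embedding with constants $a,b,c$.

**Step 1: fix finitely many blocks.** Fix $\lambda$ with $a\lambda-c\ge1$ and apply Lemma 2 with $V=X$, $\varepsilon=\frac12$ to get $V',N,I$. We may take $N\ge1$, since enlarging $N$ preserves the conclusion. Let $r=\max(q,p_1,\dots,p_N)<p$.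

**Step 2: a lower $r$-estimate for disjoint vectors in $P_NY$.** We claim: *if $y,w\in P_NY$ are disjoint, then $\|y+w\|^r\ge\|y\|^r+\|w\|^r$.* For $n\le N$ we have $p_n\le r$, so by disjointness
$$\|Q_n(y+w)\|=(\|Q_ny\|^{p_n}+\|Q_nw\|^{p_n})^{1/p_n}\ge(\|Q_ny\|^r+\|Q_nw\|^r)^{1/r}.$$
Put $s=r/q\ge1$. The $q$-th power of the right side is the norm of $(\|Q_ny\|^q,\|Q_nw\|^q)$ in $\ell_s^2$. Summing over $n$ and using the triangle inequality in $\ell_s^2$,
$$\|y+w\|^q\ge\sum_n\big\|(\|Q_ny\|^q,\|Q_nw\|^q)\big\|_s\ge\big\|(\|y\|^q,\|w\|^q)\big\|_s=(\|y\|^r+\|w\|^r)^{q/r}.$$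

**Step 3: pass from disjoint to weakly null.** We claim: *if $y,w_i\in P_NY$, $w_i\to0$ weakly and $\|w_i\|\ge\frac12$, then $\liminf_i\|y+w_i\|^r\ge\|y\|^r+2^{-r}$.* For a finite set $F$ of basis vectors, $T_Fw_i\to0$ in norm, so $\liminf_i\|(\mathrm{Id}-T_F)w_i\|\ge\frac12$. Since $T_Fy$ and $(\mathrm{Id}-T_F)w_i$ are disjoint, Step 2 gives
$$\liminf_i\|y+w_i\|\ge\liminf_i\|T_Fy+(\mathrm{Id}-T_F)w_i\|-\|y-T_Fy\|\ge(\|T_Fy\|^r+2^{-r})^{1/r}-\|y-T_Fy\|.$$
Now let $F$ increase to the whole basis.

**Step 4: walk inside $V'$.** Pick $x_0\in V'$ and $i_0=0$. Given $x_{l-1}\in V'$, for all large $i$ we have $i>I$ and $x_{l-1}+\lambda e_i\in V'$. For these $i$, Lemma 2 shows that $w_i=P_N(f(x_{l-1}+\lambda e_i)-f(x_{l-1}))$ satisfies $\|w_i\|\ge(a\lambda-c)-\frac12\ge\frac12$, and $w_i\to0$ weakly because $f$ is WSC. By Step 3 with $y=P_N(f(x_{l-1})-f(x_0))$ we can choose $i_l>i_{l-1}$ such that $x_l=x_{l-1}+\lambda e_{i_l}\in V'$ and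
$$\|P_N(f(x_l)-f(x_0))\|^r\ge\|P_N(f(x_{l-1})-f(x_0))\|^r+4^{-r}.$$

**Step 5: count.** After $k$ steps, $\frac14k^{1/r}\le\|P_N(f(x_k)-f(x_0))\|\le\|f(x_k)-f(x_0)\|\le b\lambda k^{1/p}+c$ for every $k$. As $r<p$, this is impossible. $\blacksquare$

With Proposition 1, the question is answered negatively.

## Steps with drifting profiles: why Theorem B needs more

For Theorem B two implications are quick. (iii)⇒(ii): if $p=p_n$, then $\ell_p$ is a block of $Y$; if $p=q$, one unit vector from each block spans an isometric copy of $\ell_q$. (ii)⇒(i): a linear isometric embedding is CL, and bounded linear maps are WSC.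

The work is (i)⇒(iii). Now exponents above and below $p$ may both be present, and $q$ may exceed $p$. Suppose first that $p_n>p$ for all $n$ with $p_n\to p$. A walk should now be contradicted from above, by showing that $m$ steps add up to $o(m^{1/p})$. But boundedness and disjointness of the steps are not enough.

**A warning example.** Let $p_n>p$, $p_n\to p$, and $M_n=\lfloor2^{pp_n/(p_n-p)}\rfloor$, so that $M_n^{1/p-1/p_n}\le2$ and $M_n\to\infty$. Use only a subsequence of the blocks, renumbered, so that $M_n\ge2M_{n-1}$ for $n\ge1$, where $M_0=0$. For $j\in(M_{n-1},M_n]$ let $z_j$ be a unit basis vector in block $n$, all $z_j$ distinct. Then $\|\sum_{j\le m}z_j\|$ is comparable to $m^{1/p}$. To check this, let $M_{n-1}<m\le M_n$. The block norms of the sum are $(M_k-M_{k-1})^{1/p_k}$ for $k<n$ and $(m-M_{n-1})^{1/p_n}$. Their sum is at most $\sum_{k<n}M_k^{1/p}+m^{1/p}$, hence at most a constant times $m^{1/p}$ because $M_k\le 2^{-(n-1-k)}M_{n-1}$. From below, if $m-M_{n-1}\ge m/2$, the last block gives at least $(m/2)^{1/p_n}\ge\frac12(m/2)^{1/p}$.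 Otherwise $m<2M_{n-1}$, so $n\ge2$, and block $n-1$ gives at least $(M_{n-1}/2)^{1/p_{n-1}}\ge\frac12(M_{n-1}/2)^{1/p}\ge\frac12(m/4)^{1/p}$.

In the example the steps drift through the blocks. If instead all steps were disjoint and had the *same* block norms $\beta^*(n)=\|Q_nw_j\|$, then
$$\Big\|\sum_{j\le m}w_j\Big\|=\Big(\sum_nm^{q/p_n}\beta^*(n)^q\Big)^{1/q}.$$
If $\beta^*(n)>0$ for some $n$ with $p_n<p$, this grows faster than $m^{1/p}$. If not, and no $p_n$ equals $p$, it is $o(m^{1/p})$ by dominated convergence. Either way it cannot stay between two multiples of $m^{1/p}$.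

So the plan is to build a walk whose steps have nearly constant block norms. Compactness will choose the pattern $\beta^*$. Mass escaping to far blocks is harmless: for $q>p$ it contributes at most $O(m^{1/q})$, and for $q<p$ Lemma 2 makes it small. The price is that steps with a prescribed pattern exist only *somewhere* in an open set, so again both ends of the walk have to move. To keep control, the total increment must be nearly constant on the open set where the walk stands; this is Lemma 3.

For the rest of the proof of Theorem B, suppose $p\notin\{q,p_1,p_2,\dots\}$ and $f:\ell_p\to Y$ is a WSC CL embedding with constants $a,b,c$. We derive a contradiction. Put $C=b+c$ and $D_d(x)=f(x+d)-f(x)$ for $d\in X$. Each $D_d$ is WSC, and $\|D_{e_i}(x)\|\le C$.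

## Small oscillation of increments, profiles and persistence

**Lemma 3.** For $d\in X$, $\delta>0$ and $W$ nonempty open there is a nonempty open $W'\subset W$ with $\operatorname{diam}D_d(W')\le\delta$. The same holds for the map $v\mapsto f(v)-f(v-d)$.

*Proof.* The set $B=D_d(W)$ is nonempty and bounded by $b\|d\|+c$. We need a weakly open $G$ meeting $B$ with $\operatorname{diam}(G\cap B)\le\delta$. One can quote that reflexive spaces have the Radon–Nikodým property, so that every bounded subset is dentable (Diestel–Uhl, *Vector Measures*). Here is a direct argument for our separable $Y$. The weak closure $H$ of $B$ is weakly compact. Cover $H$ by countably many closed balls of radius $\delta/2$; they are weakly closed. By the Baire category theorem in the compact Hausdorff space $(H,\text{weak})$, one of the balls contains a nonempty set $G\cap H$ with $G$ weakly open. Since $B$ is weakly dense in $H$, $G$ meets $B$, and $\operatorname{diam}(G\cap B)\le\delta$.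

Take $W'=W\cap D_d^{-1}(G)$. It is nonempty, and open since $D_d$ is WSC; and $D_d(W')\subset G\cap B$. For the last claim, $f(v)-f(v-d)=D_d(v-d)$, so apply the first part to $W-d$ and translate back. $\blacksquare$

**Definition.** The *profile* of $y\in Y$ is $\pi(y)=(\|Q_ny\|)_n\in\ell_q$.

For example, the sum of two distinct unit vectors of block $1$ and twice a unit vector of block $3$ has profile $(2^{1/p_1},0,2,0,\dots)$. We have $\|\pi(y)\|_q=\|y\|$, and $\|\pi(y)-\pi(y')\|_q\le\|y-y'\|$ because $\big|\|Q_ny\|-\|Q_ny'\|\big|\le\|Q_n(y-y')\|$. Let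
$$K=\{\beta\in\ell_q:\beta\ge0,\ \|\beta\|_q\le C\},\qquad\rho(\beta,\beta')=\sum_n2^{-n}|\beta(n)-\beta'(n)| .$$
Then $(K,\rho)$ is a compact metric space. Indeed $\rho$ induces the product topology on $[0,C]^{\mathbb N}$, and $K$ is closed there, since $\sum_{n\le M}\beta(n)^q\le C^q$ for every $M$ passes to coordinatewise limits.

**Definition.** Let $W$ be nonempty open and $\delta>0$. A *$\delta$-good move in $W$* is a triple $(O,i,x)$ with $O$ nonempty open, $x\in O$, $O\cup(O+e_i)\subset W$ and $\operatorname{diam}D_{e_i}(O)\le\delta$. Its profile is $\pi(D_{e_i}(x))\in K$. A set $A\subset K$ is *persistent in $W$* if for every nonempty open $W'\subset W$, every $\delta>0$ and every $I\in\mathbb N$ there is a $\delta$-good move $(O,i,x)$ in $W'$ with $i>I$ and profile in $A$.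

As an illustration outside our contradiction hypothesis, if $p=p_n$ and $f$ is the canonical embedding onto block $n$, then $D_{e_i}$ is constant, equal to the $i$-th unit vector of block $n$, and all moves have the profile with $1$ in place $n$ and $0$ elsewhere. That single profile is a persistent set in $X$: for $x\in W'$ and large $i$, take $O=W'\cap(W'-e_i)$.

Persistence in $W$ passes to nonempty open subsets of $W$, and persistent sets are nonempty.

**Lemma 4.** $K$ is persistent in $X$.

*Proof.* Given $W'$, $\delta$, $I$, pick $x_0\in W'$. For large $i$, which we take $>I$, $x_0+e_i\in W'$, so $W'\cap(W'-e_i)$ is open and contains $x_0$. Lemma 3 with $d=e_i$ gives a nonempty open $O$ inside it with $\operatorname{diam}D_{e_i}(O)\le\delta$. Any $x\in O$ completes a $\delta$-good move in $W'$, and its profile lies in $K$ as $\|D_{e_i}(x)\|\le C$. $\blacksquare$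

**Lemma 5 (splitting).** If $A=A^1\cup\dots\cup A^L$ is persistent in $W$, then some $A^l$ is persistent in some nonempty open $W'\subset W$.

*Proof.* Otherwise, $A^1$ not being persistent in $W$, then $A^2$ not in $W_1$, and so on, we find nonempty open $W\supset W_1\supset\dots\supset W_L$, $\delta_l>0$ and $I_l$ such that $W_l$ admits no $\delta_l$-good move with $i>I_l$ and profile in $A^l$. Since $A$ is persistent in $W$, there is a $(\min_l\delta_l)$-good move in $W_L$ with $i>\max_lI_l$ and profile in $A$. Its profile lies in some $A^l$, and it is also a $\delta_l$-good move in $W_l$ with $i>I_l$: a contradiction. $\blacksquare$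

## A walk with convergent profiles

Let $\delta_j=2^{-j}$. Start with $V_0=X$, $v_0\in X$ arbitrary, $A_0=K$, $F_0=\emptyset$, $N_0=i_0=0$, $d_0=0$. We write
$$D_{(j)}(v)=f(v)-f(v-d_j),\qquad\text{so } D_{(0)}=0 .$$
After stage $j-1$ we suppose given: $V_{j-1}$ nonempty open with $\operatorname{diam}D_{(j-1)}(V_{j-1})\le\delta_j$; $v_{j-1}\in V_{j-1}$; $A_{j-1}$ persistent in $V_{j-1}$; and a finite set $F_{j-1}$ of basis vectors in blocks $\le N_{j-1}$. For $j=1$ this holds by Lemma 4. Stage $j$ consists of six moves.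

**Step 1: make the next step nearly disjoint from the earlier ones.** Let $V^1=\{v\in V_{j-1}:\|T_{F_{j-1}}(f(v)-f(v_{j-1}))\|<\delta_j/2\}$. It is nonempty and open, and $\|T_{F_{j-1}}(f(v)-f(v'))\|\le\delta_j$ for $v,v'\in V^1$.

**Step 2: control the far blocks.** Choose a nonempty open $V^2\subset V^1$ and integers $N'_j\ge\max(N_{j-1},j)$ and $I_j$. If $q>p$, take $V^2=V^1$, $I_j=0$, $N'_j=\max(N_{j-1},j)$. If $q<p$, use Lemma 2 with $V=V^1$, $\lambda=1$, $\varepsilon=\delta_j$, enlarging $N$ if needed, so that $\|(\mathrm{Id}-P_{N'_j})D_{e_i}(x)\|<\delta_j$ whenever $i>I_j$ and $x,x+e_i\in V^2$.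

**Step 3: narrow the set of allowed profiles.** Cover $A_{j-1}$ by finitely many of its subsets of $\rho$-diameter at most $2^{-N'_j}\delta_j$; this is possible as $K$ is compact. Since $A_{j-1}$ is persistent in $V^2$, Lemma 5 gives one of them, $A_j\subset A_{j-1}$, persistent in some nonempty open $V^3\subset V^2$.

**Step 4: take the step.** Choose a $\delta_j$-good move $(O_j,i_j,x_j)$ in $V^3$ with $i_j>\max(i_{j-1},I_j)$ and profile $\beta_j\in A_j$. Put $w_j=D_{e_{i_j}}(x_j)$, so $\beta_j=\pi(w_j)$ and $\|w_j\|\le C$.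

**Step 5: restore nearly constant total increment.** Put $d_j=d_{j-1}+e_{i_j}$. By Lemma 3 choose $V_j\subset O_j+e_{i_j}$ nonempty open with $\operatorname{diam}D_{(j)}(V_j)\le\delta_{j+1}$, and $v_j\in V_j$. As $V_j\subset O_j+e_{i_j}\subset V^3\subset V_{j-1}$, the set $A_j$ is persistent in $V_j$.

**Step 6: record the support.** Choose a finite $F_j\supset F_{j-1}$ with $\|w_j-T_{F_j}w_j\|\le\delta_j$, and $N_j\ge N'_j$ such that $F_j$ lies in blocks $\le N_j$.

This completes stage $j$. We now collect what the construction gives.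

**The increments add up.** We have
$$D_{(j)}(v_j)=\big[f(v_j)-f(v_j-e_{i_j})\big]+\big[f(v_j-e_{i_j})-f(v_j-e_{i_j}-d_{j-1})\big]=D_{e_{i_j}}(v_j-e_{i_j})+D_{(j-1)}(v_j-e_{i_j}).$$
Both $v_j-e_{i_j}$ and $x_j$ lie in $O_j$, so the first term is within $\delta_j$ of $w_j$. Since $v_j-e_{i_j}\in O_j\subset V_{j-1}$, the second is within $\delta_j$ of $D_{(j-1)}(v_{j-1})$. By induction
$$\Big\|D_{(m)}(v_m)-\sum_{j\le m}w_j\Big\|\le\sum_{j\le m}2\delta_j\le2 .$$

**The increments are nearly disjoint.** Since $x_j,x_j+e_{i_j}\in V^3\subset V^1$ (at stage $j$), Step 1 gives $\|T_{F_{j-1}}w_j\|\le\delta_j$. So $\tilde w_j:=T_{F_j\setminus F_{j-1}}w_j=T_{F_j}w_j-T_{F_{j-1}}w_j$ satisfies $\|w_j-\tilde w_j\|\le2\delta_j$, and the $\tilde w_j$ are pairwise disjoint. Replacing all $w_j$ by $\tilde w_j$ costs at most $2$ more. As $D_{(m)}(v_m)=f(v_m)-f(v_m-d_m)$ and $\|d_m\|=m^{1/p}$,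
$$a\,m^{1/p}-c-4\le\Big\|\sum_{j\le m}\tilde w_j\Big\|\le b\,m^{1/p}+c+4\qquad(m\in\mathbb N).\tag{2}$$

**The profiles converge.** Let $\tilde\beta_j=\pi(\tilde w_j)$, so $\|\tilde\beta_j-\beta_j\|_q\le2\delta_j$. The closures $\overline{A_j}$ are nonempty, compact, decreasing, with diameters tending to $0$, so there is a unique $\beta^*\in\bigcap_j\overline{A_j}$, and $\rho(\beta_j,\beta^*)\le2^{-N'_j}\delta_j$. As $2^{-n}\ge2^{-N'_j}$ for $n\le N'_j$, we get $\sum_{n\le N'_j}|\beta_j(n)-\beta^*(n)|\le\delta_j$. Hence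
$$\gamma_j:=|\tilde\beta_j-\beta^*|\,\mathbf 1_{\{n\le N'_j\}}\quad\text{satisfies}\quad\|\gamma_j\|_q\le3\delta_j .\tag{3}$$

## Growth $o(m^{1/p})$: end of the proof of Theorem B

**Step 1: exclude exponents below $p$ from the limit profile.** We claim: *if $p_n<p$, then $\beta^*(n)=0$.* Suppose $\beta^*(n)>0$. Since $N'_j\ge j$, (3) gives $\tilde\beta_j(n)\to\beta^*(n)$, so there is $j_0$ with $\tilde\beta_j(n)\ge\beta^*(n)/2$ for $j\ge j_0$. By disjointness in $\ell_{p_n}$, for $m>j_0$,
$$\Big\|\sum_{j\le m}\tilde w_j\Big\|\ge\Big\|Q_n\sum_{j\le m}\tilde w_j\Big\|=\Big(\sum_{j\le m}\tilde\beta_j(n)^{p_n}\Big)^{1/p_n}\ge\tfrac12\beta^*(n)(m-j_0)^{1/p_n},$$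
which contradicts the upper bound in (2) for large $m$, as $1/p_n>1/p$.

For the upper estimate split $\tilde w_j=P_{N'_j}\tilde w_j+(\mathrm{Id}-P_{N'_j})\tilde w_j$.

**Step 2: bound the far parts.** The vector $(\mathrm{Id}-P_{N'_j})\tilde w_j$ lies in blocks $(N'_j,N_j]$, and these intervals are disjoint for different $j$ because $N'_{j+1}\ge N_j$. So
$$\Big\|\sum_{j\le m}(\mathrm{Id}-P_{N'_j})\tilde w_j\Big\|=\Big(\sum_{j\le m}\|(\mathrm{Id}-P_{N'_j})\tilde w_j\|^q\Big)^{1/q}.$$
If $q>p$, this is at most $Cm^{1/q}$. If $q<p$, then $\|(\mathrm{Id}-P_{N'_j})\tilde w_j\|\le\|(\mathrm{Id}-P_{N'_j})w_j\|<\delta_j$ by Step 2 of the construction, as $i_j>I_j$ and $x_j,x_j+e_{i_j}\in V^2$; so the norm is at most $\sum_j\delta_j\le1$. In both cases it is $o(m^{1/p})$.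

**Step 3: bound the near parts through $\beta^*$.** For $n\le N'_j$ we have $\tilde\beta_j(n)\le\beta^*(n)+\gamma_j(n)$. By disjointness and Minkowski's inequality in $\ell_{p_n}$,
$$\Big\|Q_n\sum_{j\le m}P_{N'_j}\tilde w_j\Big\|=\Big(\sum_{j\le m,\ N'_j\ge n}\tilde\beta_j(n)^{p_n}\Big)^{1/p_n}\le m^{1/p_n}\beta^*(n)+\sum_{j\le m}\gamma_j(n).$$
Here we used that the $\ell_{p_n}$-norm of $(\gamma_j(n))_j$ is at most its $\ell_1$-norm. Now take $\ell_q$-norms over $n$. By (3), $\|\sum_{j\le m}\gamma_j\|_q\le3\sum_j\delta_j\le3$. Since $p_n\ne p$ for all $n$ and $\beta^*(n)=0$ when $p_n<p$ (Step 1), only $n$ with $p_n>p$ remain in the other term: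
$$\Big\|\sum_{j\le m}P_{N'_j}\tilde w_j\Big\|\le m^{1/p}\Big(\sum_{n:\,p_n>p}m^{q(1/p_n-1/p)}\beta^*(n)^q\Big)^{1/q}+3 .$$
Each factor $m^{q(1/p_n-1/p)}$ is at most $1$ and tends to $0$ as $m\to\infty$, and $\sum_n\beta^*(n)^q<\infty$. By dominated convergence the right side is $o(m^{1/p})$.

**Step 4: contradiction.** Steps 2 and 3 give $\|\sum_{j\le m}\tilde w_j\|=o(m^{1/p})$, against the lower bound $am^{1/p}-c-4$ in (2). Hence (i)⇒(iii), and Theorem B is proved. $\blacksquare$

## Mutual CL embeddings: proof of Corollary C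

**Step 1: choose $Y$ to be isometric to its square.** Let $t_k\to p$ with $t_k\in(1,\infty)\setminus\{p\}$, let $q\in(1,\infty)$ with $q\ne p$, and let $(p_n)$ list every $t_k$ infinitely often. In $Y\oplus_qY$ each $\ell_{t_k}$ again occurs infinitely often as a block, so relabelling blocks gives an isometry $Y\oplus_qY\cong Y$.

**Step 2: embed both ways.** Put $X=\ell_p\oplus_qY$, which is separable and reflexive; $Y$ embeds linearly into $X$. A subsequence of $(p_n)$ tends to $p$, so Proposition 1 gives a CL embedding $f:\ell_p\to Y$, with constants $a,b,c$. Consider $(s,y)\mapsto(f(s),y)$ from $X$ into $Y\oplus_qY\cong Y$. With $\sigma=\|s-s'\|$ and $\eta=\|y-y'\|$, the distance between images is at least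
$$\big\|(\max(a\sigma-c,0),\eta)\big\|_q\ge\|(a\sigma,\eta)\|_q-c\ge\min(a,1)\|(\sigma,\eta)\|_q-c ,$$
and at most $\|(b\sigma+c,\eta)\|_q\le\max(b,1)\|(\sigma,\eta)\|_q+c$. So it is a CL embedding.

**Step 3: exclude WSC.** A WSC CL embedding $X\to Y$ would restrict to a WSC CL embedding of the subspace $\ell_p$ into $Y$. Since $p\notin\{q\}\cup\{p_n:n\in\mathbb N\}$, Theorem B excludes this. $\blacksquare$
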